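\title{The functionality of an $n$-vertex graph is $O(\sqrt n)$}

\begin{abstract}
A vertex $v$ of a graph is a function of a set $S$ of other vertices if the adjacency of $v$ to each vertex $u$ outside $S\cup\{v\}$ is determined by the neighborhood of $u$ in $S$. The functionality of a graph is the least $k$ such that every induced subgraph has a vertex that is a function of at most $k$ other vertices. We prove that every $n$-vertex graph has functionality at most $C\sqrt n$ for an absolute constant $C$; incidence graphs of projective planes show that this order cannot be improved. More precisely, for every $1\le k\le n$ at most $Cn^{3/2}/k$ vertices fail to be functions of at most $k$ other vertices. The proof partitions the vertex set by adjacency to about $\sqrt n$ random vertices and repairs the classes that a further random vertex $v$ cuts, mostly by vertices that agree with $v$ on many small sets at once and exist by a counting argument.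
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and $N(x)$ is the neighborhood of a vertex $x$. Let $G=(V,E)$ be a graph, $v\in V$ and $S\subseteq V\setminus\{v\}$. We say that $v$ is a \emph{function of $S$} if for all $u_1,u_2\in V\setminus(S\cup\{v\})$,
\[
N(u_1)\cap S=N(u_2)\cap S\quad\text{implies}\quad \bigl(u_1v\in E\iff u_2v\in E\bigr).
\]
Equivalently, a single Boolean function computes the adjacency of $u$ to $v$ from the adjacencies of $u$ to the members of $S$, for all $u$ outside $S\cup\{v\}$. The vertex $v$ is \emph{$k$-determined} in $G$ if it is a function of some set $S\subseteq V\setminus\{v\}$ with $|S|\le k$. The \emph{functionality} $\mathtt{fun}(G)$ is the least $k$ such that every nonempty induced subgraph $H$ of $G$ contains a vertex that is $k$-determined in $H$. By definition $\mathtt{fun}(H)\le\mathtt{fun}(G)$ whenever $H$ is an induced subgraph of $G$.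

A set $S$ can determine $v$ in two ways: its members serve as inputs of the Boolean function, and they are exempt from being predicted. Using only the second way, a vertex $v$ is a function of $N(v)$, since it has no neighbor outside this set; likewise $v$ is a function of the set of its non-neighbors other than $v$ itself. So forests have functionality at most $1$, graphs of maximum degree $d$ have functionality at most $d$, and every vertex of an $n$-vertex graph is $(n-1)$-determined. Using only the first way, if $v$ and $w$ have the same neighbors outside $\{v,w\}$, then $v$ is a function of $\{w\}$, whatever its degree. Functionality thus measures how far a graph is from having, in every induced subgraph, a vertex whose neighborhood can be read off from a few others up to a few exceptions.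

How large can the functionality of an $n$-vertex graph be? It is known that it is always $O(\sqrt{n\log n})$, and that incidence graphs of finite projective planes on $n$ vertices have functionality $\Omega(\sqrt n)$. The following question comes from the paper of Sylvester, Zamaraev and Zhukovskii~\cite{SZZ}.

\begin{quote}
Does there exist a constant $C$ such that the functionality of every $n$-vertex graph is at most $C\sqrt n$?
\end{quote}

A short heuristic suggests the answer yes and shows where the logarithm enters. Add vertices to a set $S$ one at a time, and partition $V$ into classes according to the neighborhood in $S$. The number of classes never decreases and never exceeds $n$, so among the first $\sqrt n$ steps there is one that creates at most about $\sqrt n$ new classes. The vertex $v$ added at that step is adjacent to all or to none of the vertices of each class, apart from about $\sqrt n$ classes that it cuts in two. If each cut class could be repaired by adding a bounded number of vertices to $S$, then $v$ would be $O(\sqrt n)$-determined. The obvious repair adds the smaller side of each cut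 class to $S$. Its cost is governed not by the number of classes but by the potential $\sum_Z|Z|\log|Z|$, which ranges up to $n\log n$, and this gives $O(\sqrt{n\log n})$ (Remark~\ref{rem:log}). The question is whether cut classes can be repaired more cheaply. They can.

\begin{theorem}\label{thm:fun}
There is an absolute constant $C$ with $\mathtt{fun}(G)\le C\sqrt n$ for every $n$-vertex graph $G$.
\end{theorem}

We prove a stronger statement, which bounds the number of vertices that are not $k$-determined.

\begin{theorem}\label{thm:count}
There is an absolute constant $C$ such that in every $n$-vertex graph, for every integer $1\le k\le n$, at most $Cn^{3/2}/k$ vertices are not $k$-determined.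
\end{theorem}

\begin{theorem}\label{thm:sharp}
In the incidence graph of a projective plane of order $q$, which has $n=2(q^2+q+1)$ vertices, no vertex is $(q-1)$-determined. Hence, for all large $n$, the maximum functionality of $n$-vertex graphs is $\Theta(\sqrt n)$.
\end{theorem}

Section~\ref{sec:planes} proves Theorem~\ref{thm:sharp}, using Theorem~\ref{thm:fun} for the upper bound. Section~\ref{sec:cert} reduces Theorems~\ref{thm:fun} and~\ref{thm:count} to a bound on the expected size of a random ``certificate'' for a random vertex. Section~\ref{sec:classes} sets up the random partition, shows the cheap repair in its simplest case (Example~\ref{ex:twin}), and explains what remains; Sections~\ref{sec:blocks}--\ref{sec:total} carry this out.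

\section{Projective planes}\label{sec:planes}

A projective plane of order $q\ge2$ has $q^2+q+1$ points and $q^2+q+1$ lines; every line contains $q+1$ points, every point lies on $q+1$ lines, two distinct points lie on exactly one line, and two distinct lines share exactly one point. These properties are symmetric in points and lines. For a prime $q$, the one- and two-dimensional subspaces of a three-dimensional vector space over the field with $q$ elements, with inclusion as incidence, form such a plane. The incidence graph has the points and the lines as vertices, a point being adjacent to the lines through it.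

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By the symmetry between points and lines let $v$ be a point. Let $S\not\ni v$ consist of a set $P$ of points and a set $\Lambda$ of lines with $|P|+|\Lambda|\le q-1$. We find two lines outside $S$ that have no neighbor in $S$, one through $v$ and one not.

Each $p\in P$ lies on exactly one of the $q+1$ lines through $v$. So at least $q+1-|P|-|\Lambda|\ge1$ lines through $v$ avoid $P$ and are not in $\Lambda$; let $\ell_1$ be one of them. Of the $q^2$ lines not through $v$, at most $|P|(q+1)+|\Lambda|\le(q-1)(q+1)<q^2$ meet $P$ or belong to $\Lambda$; let $\ell_2$ be one of the others. The neighbors of a line are points, so $N(\ell_1)\cap S=\emptyset=N(\ell_2)\cap S$, while $\ell_1v\in E$ and $\ell_2v\notin E$. Hence $v$ is not a function of $S$. No vertex is $(q-1)$-determined, and the functionality of the incidence graph is at least $q$.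

Now let $n\ge24$ and $m=\lfloor\sqrt{n/24}\rfloor$. Bertrand's postulate gives a prime $q$ with $m<q\le2m$. Then $q>\sqrt{n/24}$ and $2(q^2+q+1)\le6q^2\le24m^2\le n$. Add isolated vertices to the incidence graph of a plane of order $q$ to obtain an $n$-vertex graph. It contains the incidence graph as an induced subgraph, so its functionality is at least $q>\sqrt{n/24}$. The matching upper bound is Theorem~\ref{thm:fun}.
\end{proof}

The incidence graph has maximum degree $q+1$, so its functionality is $q$ or $q+1$. For $k=q-1$ all $n$ vertices fail to be $k$-determined, so the bound of Theorem~\ref{thm:count} has the right order at $k=\Theta(\sqrt n)$.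

\section{Certificates}\label{sec:cert}

Logarithms are to base $2$. Fix a graph $G=(V,E)$ with $|V|=n$. For $z,u\in V$ put $\chi_z(u)=1$ if $zu\in E$ and $\chi_z(u)=0$ otherwise; in particular $\chi_z(z)=0$. For $S\subseteq V$, the \emph{$S$-classes} are the classes of the equivalence relation ``$\chi_s(u)=\chi_s(u')$ for all $s\in S$'' on the whole set $V$. An element of $V$ plays two roles, and we call it a \emph{point} when it is an argument of the functions $\chi_z$ and a \emph{vertex} when it indexes one of them.

It is convenient to separate the two ways in which a set determines $v$. A \emph{certificate} for $v$ is a pair $(S,B)$ with $S\subseteq V\setminus\{v\}$ and $B\subseteq V$ such that $\chi_v$ is constant on $Z\setminus B$ for every $S$-class $Z$. Its \emph{cost} is $|S|+|B|$. The pair $(\emptyset,V)$ is a certificate of cost $n$ for every vertex.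

\begin{lemma}\label{lem:cert}
If $(S,B)$ is a certificate for $v$, then $v$ is $(|S|+|B|)$-determined.
\end{lemma}

\begin{proof}
Let $S'=(S\cup B)\setminus\{v\}$. Two points outside $S'\cup\{v\}$ with the same neighborhood in $S'$ have the same neighborhood in $S$, so they lie in one $S$-class; they also lie outside $B$. Hence $\chi_v$ agrees on them, and $v$ is a function of $S'$.
\end{proof}

The main work is the following proposition.

\begin{proposition}\label{prop:main}
There are absolute constants $K$ and $n_0$ such that for every graph on $n\ge n_0$ vertices there are a uniformly distributed random vertex $v$ and a random certificate $(S,B)$ for $v$ with $\mathbb E(|S|+|B|)\le K\sqrt n$.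
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:count} from Proposition~\ref{prop:main}]
Let $C=\max(K,\sqrt{n_0})$ and $1\le k\le n$. If $n<n_0$, then $Cn^{3/2}/k\ge C\sqrt n\ge n$ and there is nothing to prove. Let $n\ge n_0$. If $v$ is not $k$-determined, then $|S|+|B|>k$ by Lemma~\ref{lem:cert}, and this has probability at most $K\sqrt n/k$ by Markov's inequality. Being $k$-determined is a property of $G$ and $v$ alone, and $v$ is uniform, so at most $Kn^{3/2}/k$ vertices are not $k$-determined.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fun} from Theorem~\ref{thm:count}]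
Let $C$ be as in Theorem~\ref{thm:count}, let $H$ be an induced subgraph of $G$ with $n'\ge1$ vertices, and let $k=\lfloor C\sqrt{n'}\rfloor+1$. If $k\ge n'$, every vertex of $H$ is $k$-determined in $H$. If $k<n'$, at most $Cn'^{3/2}/k<n'$ vertices of $H$ are not $k$-determined in $H$, so some vertex is. Hence $\mathtt{fun}(G)\le C\sqrt n+1\le(C+1)\sqrt n$.
\end{proof}

The obvious repair from the introduction remains useful inside a subset $A\subseteq V$ that $v$ cuts into two large sides. The next lemma makes it precise.

\begin{lemma}\label{lem:greedy}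
Let $A\subseteq V$ with $|A|=d\ge2$, and let $e>0$. There is a set $S_A\subseteq V$ with $|S_A|\le d\log d/e$ such that every $z\notin S_A$ satisfies
\[
\sum_Z\min\bigl(|Z\cap N(z)|,|Z\setminus N(z)|\bigr)\le e,
\]
where $Z$ runs over the parts into which the $S_A$-classes divide $A$.
\end{lemma}

\begin{proof}
Start from the empty set and, as long as some vertex $z$ outside the current set violates the inequality, add it. Consider the potential $\sum_Z|Z|\log|Z|$, which lies in $[0,d\log d]$. Splitting a part $Z$ into sides of sizes $1\le m\le|Z|/2$ and $|Z|-m$ lowers $|Z|\log|Z|$ by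
\[
m\log\frac{|Z|}m+(|Z|-m)\log\frac{|Z|}{|Z|-m}\ \ge\ m .
\]
So each added vertex lowers the potential by more than $e$, and the process stops after at most $d\log d/e$ steps.
\end{proof}

\begin{remark}\label{rem:log}
Take $A=V$, $n\ge2$ and $e=\sqrt{n\log n}$. Then $|S_V|\le\sqrt{n\log n}<n$, and for any $v\notin S_V$ the set $S_V$ and the union of the smaller sides form a certificate of cost at most $2\sqrt{n\log n}$. This is the bound $O(\sqrt{n\log n})$.
\end{remark}

From now on, for every $A\subseteq V$ with $|A|\ge2$ we fix one set $S_A$ as in Lemma~\ref{lem:greedy} with $e=|A|^{0.6}\log|A|$; it depends on $A$ only. For $z\notin S_A$ let $B_A(z)$ be the union, over the parts $Z$, of a smaller side of $Z$. Then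
\begin{equation}\label{eq:greedy}
|S_A|\le|A|^{0.4},\qquad |S_A|+|B_A(z)|\le2|A|^{0.6}\log n,
\end{equation}
and if $S\supseteq S_A$ and an $S$-class $Z$ lies in $A$, then $\chi_z$ is constant on $Z\setminus B_A(z)$, because $Z$ lies in one of the parts.

\section{Random classes and twins}\label{sec:classes}

The rest of the paper proves Proposition~\ref{prop:main}. The number $n$ is assumed larger than suitable absolute constants, and every $o(\cdot)$ term is uniform in $G$. We fix a linear order on $V$, used only to break ties (``least''; pairs are ordered lexicographically). Put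
\[
L=\log n,\qquad \lambda=\log L,\qquad g=L^{1/40},\qquad h=\lceil\sqrt n\,\rceil,\qquad\gamma=0.9 .
\]
Thus $L=g^{40}$ and $\lambda=40\log g$, so every fixed power of $\lambda$ is eventually smaller than every fixed positive power of $g$.

\subsection{The random partition}

Take a uniformly random ordering of $V$ and an independent integer $\tau$, uniform in $\{h,\dots,2h-1\}$. Let $S_0$ consist of the first $\tau$ vertices and let the \emph{window} $T$ consist of the next $h$ vertices. The vertex $v$ is the first vertex of $T$, that is, the $(\tau+1)$-st vertex of the ordering, and $\hat T=T\setminus\{v\}$. Then $v$ is uniform in $V$, and given $S_0$ it is uniform in $V\setminus S_0$. Conditioning on $S_0$ includes conditioning on $\tau$.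

Let $\mathcal D$ be the set of $S_0$-classes and $D(x)$ the class of $x$; the word \emph{class} alone refers to a member of $\mathcal D$. For $z\notin S_0$ and $D\in\mathcal D$, the \emph{minority} $M_D(z)$ is the smaller of the sets $D\cap N(z)$ and $D\setminus N(z)$ (the first one in a tie), and $z$ \emph{cuts} $D$ if $M_D(z)\ne\emptyset$. So $|M_D(z)|\le|D|/2$, and $\chi_z$ is constant on $M_D(z)$ and on $D\setminus M_D(z)$. The pair $(D,z)$ is \emph{balanced} if $|M_D(z)|>|D|^{\gamma^2}=|D|^{0.81}$ and \emph{unbalanced} otherwise. A class with at least two points has \emph{scale} $i\ge0$ if $n^{\gamma^{i+1}}<|D|\le n^{\gamma^i}$. Finally let $a_{\mathrm{sm}}=2^{g^4}$.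

The time $\tau$ is random for the following reason. A monotone potential with range $\Phi_{\max}$ may jump at any one given step, but its changes over the $h$ steps from $h$ to $2h$ add up to at most $\Phi_{\max}$, so at a uniformly chosen step the expected change is at most $\Phi_{\max}/h$. Unlike the greedy choice of Lemma~\ref{lem:greedy}, this controls many potentials at once.

\begin{lemma}\label{lem:pot}
Write $m_D=|M_D(v)|$. Then
\begin{enumerate}
\item[(a)] the expected number of classes cut by $v$ is at most $\sqrt n$;
\item[(b)] for each $i\ge0$, $\ \mathbb E\sum m_D\le\sqrt n$, the sum over $D$ of scale $i$ with $(D,v)$ unbalanced;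
\item[(c)] $\mathbb E\sum_{|D|\le a_{\mathrm{sm}}}m_D\le g^4\sqrt n$;
\item[(d)] $\mathbb E\sum_{D}m_D\le L\sqrt n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Phi$ be a real function of partitions of $V$ that is monotone under refinement and takes values in an interval of length $\Phi_{\max}$. Let $\Phi_r$ be its value on the partition into the classes of the first $r$ vertices of the ordering. As $\tau$ is independent of the ordering and the differences $\Phi_{r+1}-\Phi_r$ all have the same sign,
\[
\mathbb E|\Phi_{\tau+1}-\Phi_\tau|=\frac1h\sum_{r=h}^{2h-1}\mathbb E|\Phi_{r+1}-\Phi_r|=\frac1h\,\mathbb E|\Phi_{2h}-\Phi_h|\le\frac{\Phi_{\max}}{\sqrt n}.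
\]
The step from $\tau$ to $\tau+1$ splits each class $D$ cut by $v$ into $M_D(v)$ and $D\setminus M_D(v)$. Write $|x|$ for the size of the part that contains $x$.

(a) Let $\Phi$ be the number of parts; $\Phi_{\max}\le n$, and $\Phi$ grows by the number of cut classes.

(b) Let $\Phi=\#\{x:|x|>n^{\gamma^{i+1}}\}$; $\Phi_{\max}\le n$. If $D$ has scale $i$ and $(D,v)$ is unbalanced, the points of $M_D(v)$ are counted before the step, and afterwards they lie in a part of size $m_D\le|D|^{\gamma^2}\le n^{\gamma^{i+2}}$ and are not counted.

(c), (d) Let $\Phi=\sum_x\min(\log|x|,g^4)$, respectively $\Phi=\sum_x\log|x|$, with $\Phi_{\max}\le ng^4$, respectively $nL$. No term increases, and the term of a point of $M_D(v)$, with $|D|\le a_{\mathrm{sm}}$ in (c), drops by at least $1$ because the size of its part is at least halved.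
\end{proof}

We build the certificate $(S,B)$ by starting from $S=S_0\cup\hat T$, $B=\emptyset$ and adding elements by a sequence of rules. A point $x\in M_D(v)$ is \emph{paid} if a rule puts it into $B$, and \emph{resolved} if $\chi_v$ is constant on $Z\setminus B$ for the $S$-class $Z$ of $x$. Later rules only refine the $S$-classes and enlarge $B$, so a resolved point stays resolved, and a set that contains the $S$-class of $x$ at one stage contains it at all later stages.

\begin{lemma}\label{lem:resolve}
Let $S_0\subseteq S\subseteq V\setminus\{v\}$. If every point of every minority $M_D(v)$ is paid or resolved, then $(S,B)$ is a certificate for $v$.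
\end{lemma}

\begin{proof}
An $S$-class $Z$ lies in one class $D$. If $Z$ contains a resolved point, $\chi_v$ is constant on $Z\setminus B$. Otherwise all points of $Z\cap M_D(v)$ are paid, so $Z\setminus B\subseteq D\setminus M_D(v)$, where $\chi_v$ is constant.
\end{proof}

Paying every minority costs $L\sqrt n$ by Lemma~\ref{lem:pot}(d). The cheaper repair is to find one vertex that behaves like $v$ on the class.

\begin{example}[classes of logarithmic size]\label{ex:twin}
Consider the classes $D$ with $|D|\le L/2$. Call a vertex $z$ \emph{exceptional} for $D$ if no vertex $w\ne z$ has $\chi_w=\chi_z$ on $D$. Distinct exceptional vertices have distinct restrictions $\chi_z|_D$, so there are at most $2^{|D|}\le\sqrt n$ of them. If $v$ cuts $D$ and is not exceptional for $D$, choose $w\ne v$ with $\chi_w=\chi_v$ on $D$, a \emph{twin} of $v$ on $D$, and put $w$ into $S$. On every $S$-class inside $D$ the function $\chi_w$ is constant, hence so is $\chi_v$: one vertex resolves the whole minority, which may have $L/4$ points. By Lemma~\ref{lem:pot}(a) the expected number of twins is at most $\sqrt n$. If $v$ is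 exceptional for $D$, pay $M_D(v)$. The exceptional vertices are determined by $S_0$, and given $S_0$ the vertex $v$ is uniform on at least $n/2$ vertices, so these payments cost at most $\sum_D|D|\cdot\sqrt n/(n/2)\le2\sqrt n$ in expectation. Classes of size at most $L/2$ therefore cost at most $3\sqrt n$ in total.
\end{example}

The example uses two facts: the behavior of $v$ on $D$ has a description from a list much shorter than $n$, and the list is fixed before $v$ is drawn. For larger classes the list of all functions on $D$ is too long, and the proof has to produce shorter descriptions.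

\subsection{Cuts that are cheap}

A class $D$ is \emph{small} if $|D|\le a_{\mathrm{sm}}$, \emph{medium} if $a_{\mathrm{sm}}<|D|\le n^{1/16}$, and \emph{large} if $|D|>n^{1/16}$. A pair $(D,z)$ with $z\notin S_0$ cutting $D$ is \emph{active} if $D$ is small, or $D$ is medium and $(D,z)$ is unbalanced. The other cuts need no new idea: for a balanced cut of a class that is not small, Lemma~\ref{lem:greedy} costs far less than the minority, and large classes occupy only boundedly many scales.

\begin{enumerate}
\item[(I1)] $D$ is medium or large and $(D,v)$ is balanced. If $v\notin S_D$, put $S_D$ into $S$ and $B_D(v)$ into $B$. If $v\in S_D$, pay $M_D(v)$.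
\item[(I2)] $D$ is large and $(D,v)$ is unbalanced. Pay $M_D(v)$.
\end{enumerate}

\begin{lemma}\label{lem:inactive}
Rules \textup{(I1)} and \textup{(I2)} pay or resolve all points of $M_D(v)$ whenever $v$ cuts $D$ and $(D,v)$ is not active. Their expected cost is at most $27\sqrt n+o(\sqrt n)$.
\end{lemma}

\begin{proof}
An inactive cut falls under (I1) or (I2). In (I1) with $v\notin S_D$, the $S$-class of a point of $D$ lies in $D$, so the point is resolved by the property stated after~\eqref{eq:greedy}. Since $m_D>|D|^{0.81}$ and $|D|>a_{\mathrm{sm}}$, the cost for $D$ is at most $2L|D|^{0.6}\le2La_{\mathrm{sm}}^{-0.21}m_D$, and by Lemma~\ref{lem:pot}(d) the expected total is at most $2L^2\,2^{-0.21g^4}\sqrt n=o(\sqrt n)$. The sets $S_D$ are determined by $S_0$ and have size at most $n^{0.4}$, and given $S_0$ the vertex $v$ is uniform on at least $n/2$ vertices; so the payments for $v\in S_D$ cost at most $\sum_D|D|\cdot2n^{0.4}/n\le2n^{0.4}$ in expectation. A large class of scale $i$ has $\gamma^i>1/16$, so $i\le26$ because $0.9^{27}<1/16$; by Lemma~\ref{lem:pot}(b), rule (I2) costs at most $27\sqrt n$ in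 expectation.
\end{proof}

\subsection{Active points and the plan}

For $z\notin S_0$ let
\[
F_z=\bigcup_{D:\ (D,z)\text{ active}}M_D(z),
\]
so that $F_z\cap D\in\{\emptyset,M_D(z)\}$ for every class $D$. It remains to pay or resolve the points of $F_v$. Let $X_{\mathrm{sm}}$ and $X_{\mathrm{md}}$ be the sets of points in small and in medium classes, and let $\sigma$ range over $\{\mathrm{sm},\mathrm{md}\}$. A medium class of scale $i$ has $\gamma^iL>g^4=L^{0.1}$, so $i<0.9\lambda/\log(1/0.9)<6\lambda$, and medium classes occupy at most $7\lambda$ scales. By parts (c) and (b) of Lemma~\ref{lem:pot},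
\begin{equation}\label{eq:mass}
\mathbb E|F_v\cap X_\sigma|\le\mu_\sigma\sqrt n,\qquad\text{where }\ \mu_{\mathrm{sm}}=g^4,\quad\mu_{\mathrm{md}}=7\lambda .
\end{equation}
The unbounded factors $\mu_\sigma$ are what has to be removed.

We shall resolve many points of $F_v\cap D$ by one twin. To resolve $x$, the twin need not agree with $v$ on all of $D$, only on some set $Q'$ that contains the $S$-class of $x$. The behavior of $v$ near $x$ is described by three items: the point $x$, which takes $\log|D|$ bits; the set $Q'$; and the function $\chi_v|_{Q'}$. If $Q'$ comes from a short list attached to $x$ before $v$ is drawn, and if $\chi_v$ differs from a constant in at most $j$ points of $Q'$, the last two items take few bits. As long as the descriptions of a group of points take at most $L/8$ bits together, the counting of Example~\ref{ex:twin} provides one twin for the whole group. In a small class we shall afford groups of $g^8$ points, which beats $\mu_{\mathrm{sm}}=g^4$. In a medium class of scale $i$ the name of $x$ will dominate the description, so groups have about $L/(16\log|D|)\ge\gamma^{-i}/16$ points,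 and the costs of the scales form a convergent geometric series. (In a large class the name of $x$ alone takes a constant fraction of $L$ bits; this is why large classes were treated separately.)

The sets $Q'$ are intersections of sets $F_z$, by the following observation.

\begin{lemma}\label{lem:member}
Let $S\supseteq S_0$, $z\in S\setminus S_0$, and let $x,y$ lie in the same $S$-class. Then $D(x)=D(y)$, and $x\in F_z\iff y\in F_z$. In particular the $S$-class of $x$ lies in $D(x)\cap F_z$ whenever $x\in F_z$.
\end{lemma}

\begin{proof}
Since $S\supseteq S_0$, both points lie in one class $D$. Since $\chi_z(x)=\chi_z(y)$, they lie on the same side of the partition of $D$ into $D\cap N(z)$ and $D\setminus N(z)$, and $F_z\cap D$ is empty or one of these sides.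
\end{proof}

\section{Blocks and the exchange lemma}\label{sec:blocks}

Suppose we intersect $D(x)$ with the sets $F_w\ni x$ as $w$ runs through a long random sequence of vertices. The intersection can shrink substantially only a limited number of times, and $v$ is distributed like the next term of the sequence; so $F_v$ is unlikely to shrink the intersection further, which means that $\chi_v$ is nearly constant on it. For this to fail rarely enough, the sequence must be longer than $\sqrt n$ by an unbounded factor, so we cannot put it into $S$ entirely. We shall put into $S$ only those $w$ for which $F_w$ has a large overlap with $F_v$; a double count shows that they are few. This section sets up the sequences and the probabilistic estimates.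

\subsection{Blocks}

The parameters for the two types of classes are as follows; $\mu_\sigma$ was defined in~\eqref{eq:mass}.
\[
\begin{array}{c|ccccc}
\sigma&a_\sigma&\kappa_\sigma&j_\sigma&\mu_\sigma&c_\sigma\\\hline
\mathrm{sm}&2^{g^4}&g^{12}&\lceil g^{20}\rceil&g^4&1\\
\mathrm{md}&2^{g}&g^{1.5}&\lceil g^{2.5}\rceil&7\lambda&\lambda^5+2
\end{array}
\]
The sets $Q'$ for points of $X_\sigma$ will have size at most $a_\sigma$, and $\chi_v$ will be within $j_\sigma$ points of a constant on them; $c_\sigma$ will bound the length of a list of candidate sets. What we need from these values is that for both $\sigma$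
\begin{equation}\label{eq:par}
\frac{\kappa_\sigma\mu_\sigma}{j_\sigma},\qquad\frac{\mu_\sigma\log a_\sigma}{\sqrt{j_\sigma}},\qquad\frac{c_\sigma\mu_\sigma\log a_\sigma}{\kappa_\sigma},\qquad\frac{c_\sigma\mu_\sigma}{\sqrt{j_\sigma}}\qquad\text{tend to }0 .
\end{equation}
For $\sigma=\mathrm{sm}$ these quantities have orders $g^{-4},g^{-2},g^{-4},g^{-6}$, and for $\sigma=\mathrm{md}$ they have orders $\lambda g^{-1},\lambda g^{-0.25},\lambda^6g^{-0.5},\lambda^6g^{-1.25}$.

After $S_0$ and $T$, the random ordering is cut into consecutive \emph{blocks}. A block $W$ of \emph{rate} $\kappa$ is a sequence $w_1,w_2,\dots$ of $\lceil2\kappa h\rceil$ consecutive vertices. The blocks, in this order, are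
\begin{itemize}
\item $W^0$, of rate $\lambda^3$;
\item $W^{\mathrm{sm}}$ and then $W^{\mathrm{md}}$, of rates $\kappa_{\mathrm{sm}}$ and $\kappa_{\mathrm{md}}$;
\item for $\sigma=\mathrm{sm}$ and then for $\sigma=\mathrm{md}$, and for the powers of two $s$ with $j_\sigma<s\le a_\sigma$ in increasing order, $W^{\sigma,s}$, of rate $s/\sqrt{j_\sigma}$.
\end{itemize}
The rates add up to $O(a_{\mathrm{sm}})=n^{o(1)}$, so the blocks have total length $n^{1/2+o(1)}$, and at least $n/2$ vertices lie outside $S_0$, $T$ and all blocks. Each block $W$ carries an independent real number $\theta_W$, uniform in $[1,2)$; conditioning on a block means conditioning on the sequence and on $\theta_W$. For $t\ge1$ let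
\[
R_W(t)=\lfloor\theta_W\kappa h/t\rfloor,\qquad W[t]=\{w_i:i\le R_W(t)\}.
\]
The function $R_W$ is nonincreasing, $R_W(t)<2\kappa h/t$, so $R_W(t)$ is smaller than the length of the block, and $\mathbb P(R_W(t)=i)\le t/(\kappa h)$ for every $i$, because $R_W(t)=i$ confines $\theta_W$ to an interval of length $t/(\kappa h)$. The number $\theta_W$ plays for the block the role that $\tau$ plays in Lemma~\ref{lem:pot}.

For a point $x$ and a block $W$ put
\[
N_x=\#\{z\notin S_0:x\in F_z\},\qquad U_x=\{u\in T:x\in F_u\},\qquad W(x)=\{w\in W:x\in F_w\},
\]
and $W_x=W(x)\cap W[\,|U_x|\,]$ if $U_x\ne\emptyset$, $W_x=\emptyset$ otherwise. A point that is active for many vertices of the window thus sees only a short initial segment of each block; inequality~\eqref{eq:block} below shows the purpose. Note that $x\in F_v$ if and only if $v\in U_x$.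

\subsection{Two ways of looking at $v$}

The estimates exploit the randomness of $v$ in two ways.

\emph{Averaging over the window.} Given $S_0$, the set $T$ and all blocks, $v$ is a uniform element of $T$. All rules below are stated so that they make sense with any element of $T$ in the place of $v$; they depend on $S_0$, the set $T$, the blocks and that element. For every quantity $c(u)$ of this kind,
\begin{equation}\label{eq:avg}
\mathbb E\,c(v)=\frac1h\,\mathbb E\sum_{u\in T}c(u).
\end{equation}
We say that a rule \emph{pays $x$ for $u$} if it puts $x$ into $B$ when $u$ takes the place of $v$. If a rule pays each point $x$ for at most $b$ vertices $u\in U_x$, then by~\eqref{eq:avg} its expected cost is at most $bn/h\le b\sqrt n$. So a bounded number of payments per point is affordable, while paying $x$ for all of $U_x$ is not.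

\emph{Hiding $v$.} Given $S_0$, $\hat T$ and any collection of blocks, $v$ is uniform on a set of at least $n/2$ vertices. A hat marks the versions of our objects that do not involve $v$:
\[
\hat U_x=U_x\setminus\{v\}=\{u\in\hat T:x\in F_u\},\qquad t_x=|\hat U_x|+1,\qquad\hat W_x=W(x)\cap W[t_x].
\]
The first two are determined by $S_0$ and $\hat T$, the third by $S_0,\hat T$ and $W$. If $x\in F_v$, then $t_x=|U_x|$ and $\hat W_x=W_x$.

\begin{lemma}\label{lem:sums}
For both $\sigma$ and every block $W$ of rate $\kappa$,
\begin{align}
\frac1h\,\mathbb E\sum_{x\in X_\sigma}t_x&\le2\mu_\sigma\sqrt n,\label{eq:t}\\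
\frac1h\,\mathbb E\sum_{x\in X_\sigma}|U_x|\,|W_x|&\le4\kappa\mu_\sigma\sqrt n.\label{eq:block}
\end{align}
\end{lemma}

\begin{proof}
Since $\sum_{u\in T}|F_u\cap X_\sigma|=\sum_{x\in X_\sigma}|U_x|$, equations~\eqref{eq:avg} and~\eqref{eq:mass} give $\frac1h\mathbb E\sum_{x\in X_\sigma}|U_x|\le\mu_\sigma\sqrt n$. Together with $t_x\le|U_x|+1$ and $n/h\le\sqrt n\le\mu_\sigma\sqrt n$ this proves~\eqref{eq:t}.

Given $S_0$, the expectation of $|F_v\cap X_\sigma|$ is $\sum_{x\in X_\sigma}N_x/(n-\tau)$, so $\mathbb E\sum_{x\in X_\sigma}N_x\le n\mu_\sigma\sqrt n$ by~\eqref{eq:mass}. Given $S_0$, $T$ and $\theta_W$, each $w_i$ is uniform on a set of at least $n/2$ vertices, at most $N_x$ of which satisfy $x\in F_z$. If $U_x\ne\emptyset$, the segment $W[\,|U_x|\,]$ has at most $2\kappa h/|U_x|$ terms, so the conditional expectation of $|U_x||W_x|$ is at most $2\kappa h\cdot2N_x/n$. Summing over $x\in X_\sigma$ gives~\eqref{eq:block}.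
\end{proof}

\subsection{The good event}

To keep lists short we need a bound on the number of window and block vertices that are active at a point. Let $\mathcal G$ be the event that every point $x$ satisfies
\[
|U_x|,\ |W^0(x)|,\ |W^{\mathrm{sm}}(x)|,\ |W^{\mathrm{md}}(x)|\ \le L^2 .
\]

\begin{lemma}\label{lem:good}
$\mathbb P(\mathcal G\text{ fails})\le1/n$.
\end{lemma}

\begin{proof}
First we bound $N_x$. Let $d(x,y)=\#\{z:\chi_z(x)\ne\chi_z(y)\}$. If $d(x,y)\ge3L\sqrt n$, the first $h$ vertices of the ordering avoid all these $z$ with probability at most $(1-d(x,y)/n)^h\le e^{-3L}\le n^{-4}$. So with probability at least $1-n^{-2}$ any two points in a common class have $d(x,y)<3L\sqrt n$. Assume this, and let $D=D(x)$. A vertex $z$ with $x\in F_z$ has $x\in M_D(z)$, so it separates $x$ from the at least $|D|/2$ points of $D\setminus M_D(z)$. Hence $N_x|D|/2\le\sum_{y\in D}d(x,y)\le3L\sqrt n\,|D|$, that is, $N_x\le6L\sqrt n$.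

Now condition on an $S_0$ for which $N_x\le6L\sqrt n$ for all $x$. Each of $T,W^0,W^{\mathrm{sm}},W^{\mathrm{md}}$ is a uniformly random subset of $V\setminus S_0$ of some size $N\le3g^{12}h$. A uniformly random $N$-subset of a set of size at least $n/2$ contains $q$ given elements with probability at most $(2N/n)^q$, so it contains at least $q$ of $r$ given elements with probability at most $\binom rq(2N/n)^q\le(2erN/(qn))^q$. For $r\le6L\sqrt n$, $q=\lceil L^2\rceil$ and $h\le2\sqrt n$ the base is at most $72e\,g^{12}/L\le1/2$, so the probability is at most $2^{-L^2}$. A union bound over the points and the four sets gives $\mathbb P(\mathcal G\text{ fails})\le n^{-2}+4n2^{-L^2}\le1/n$.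
\end{proof}

If $\mathcal G$ fails we use the certificate $(\emptyset,V)$, which contributes at most $n\cdot\frac1n=1$ to the expected cost. On $\mathcal G$ we use the rules. The \emph{expected cost} of a rule means the expectation of the number of elements it adds to $S$ and $B$, multiplied by the indicator of $\mathcal G$. The rules of Sections~\ref{sec:medium} and~\ref{sec:second} make sense on the whole probability space, so in upper bounds we may use the indicator or drop it.

\subsection{The exchange lemma}

\begin{lemma}\label{lem:exch}
Let $W=(w_1,w_2,\dots)$ be a block of rate $\kappa$, let $x\in V$, and let $\mathcal H$ denote the data $S_0$, $\hat T$ and the blocks preceding $W$. Suppose that $\mathcal H$ determines a set $\mathcal P\subseteq\{z\notin S_0:x\in F_z\}$, a set $A^{(0)}\ni x$, a family of pairs of sets $(A,A')$ with $A\supseteq A'$, called \emph{drops}, and a number $k$ such that every chain $A^{(0)}=A_0\supseteq A_1\supseteq\cdots$ of sets containing $x$ has at most $k$ indices $i$ for which $(A_i,A_{i+1})$ is a drop. Let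
\[
A^{(i)}=A^{(0)}\cap\bigcap\{F_{w_{i'}}:i'\le i,\ w_{i'}\in\mathcal P\},\qquad R=R_W(t_x).
\]
Then
\[
\mathbb P\bigl(v\in\mathcal P\text{ and }(A^{(R)},A^{(R)}\cap F_v)\text{ is a drop}\ \big|\ \mathcal H\bigr)\le\frac{k\,t_x}{\kappa h}.
\]
\end{lemma}

\begin{proof}
Given $\mathcal H$, the remaining vertices are placed in uniformly random order on the remaining positions (that of $v$, those of $W$, and the later ones), independently of $\theta_W$, and $t_x$ is fixed. So for each $i$ smaller than the length of $W$, the tuple $(w_1,\dots,w_i,v)$ has the same law as $(w_1,\dots,w_i,w_{i+1})$, and both are independent of $R$. If $w_{i+1}\in\mathcal P$, then $A^{(i)}\cap F_{w_{i+1}}=A^{(i+1)}$. The probability in question is therefore at most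
\[
\sum_i\mathbb P(R=i\mid\mathcal H)\;\mathbb P\bigl((A^{(i)},A^{(i+1)})\text{ is a drop}\mid\mathcal H\bigr)\le\frac{t_x}{\kappa h}\,\mathbb E\bigl[\#\{i:(A^{(i)},A^{(i+1)})\text{ is a drop}\}\mid\mathcal H\bigr].
\]
The sets $A^{(i)}$ form a chain and contain $x$, since $x\in F_z$ for $z\in\mathcal P$. So the count is at most $k$.
\end{proof}

The lemma is used together with~\eqref{eq:t}: if a rule pays each $x\in X_\sigma$ for $v$ with conditional probability at most $\beta t_x/h$ given $S_0$ and $\hat T$, where $\beta$ is not random, then
\begin{equation}\label{eq:use}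
\text{the expected cost of the rule is at most }\ 2\beta\mu_\sigma\sqrt n .
\end{equation}
The hypothesis that $\mathcal P$ does not depend on $v$ is the main constraint. The block vertices that we can afford to put into $S$ are those that overlap $F_v$, a condition that involves $v$. We shall replace it by the condition that $w$ overlaps $F_u$ for all the \emph{other} vertices $u\in U_x$, and show that when the two conditions disagree we either find a small set directly or pay $x$ for a bounded number of vertices of $U_x$.

\section{From medium classes to sets of size $a_{\mathrm{md}}$}\label{sec:medium}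

In a medium class, a function that is within $j$ points of a constant on a subset of size comparable to $|D|$ takes about $j\log|D|$ bits, more than the $O(\log|D|)$ bits that the plan allows per point. So we first confine the $S$-class of $x$ to a set $Q_x$ of size at most $a_{\mathrm{md}}$; then $j_{\mathrm{md}}\log a_{\mathrm{md}}$ is about $g^{3.5}$, which is less than $g^4<\log|D|$.

For a medium class $D$ and $p,q\notin S_0$ write $p\sim_Dq$ if $|F_p\cap F_q\cap D|>a_{\mathrm{md}}$. Put into $S$ the set
\[
\mathrm{Inc}^0(v)=\{w\in W^0:\ w\sim_Dv\text{ for some medium class }D\}.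
\]
Let $x$ lie in a medium class $D$ and let $U_x\ne\emptyset$. For $w\in W^0_x$ let $\mathrm{Non}(w)=\{u\in U_x:u\not\sim_Dw\}$. The first of the following cases that applies at $x$ is used. Which case this is, and the sets $Q_x$, $I_x$, $A_x$, depend on $T$ only as a set.

\begin{enumerate}
\item[(M0)] $|W^0_x|>\lambda^5$. Pay $x$ for all $u\in U_x$. The set $Q_x$ is undefined.
\item[(M1)] There are distinct $p,p'\in U_x$ with $p\not\sim_Dp'$. Take the least such pair, put $Q_x=F_p\cap F_{p'}\cap D$, and pay $x$ for $p$ and for $p'$.
\item[(M2)] Some $w\in W^0_x$ has $|\mathrm{Non}(w)|=1$. Take the first such $w$ in the block, let $\mathrm{Non}(w)=\{p\}$, put $Q_x=F_w\cap F_p\cap D$, and pay $x$ for $p$.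
\item[(M3)] Otherwise let $I_x=\{w\in W^0_x:\mathrm{Non}(w)=\emptyset\}$ and $A_x=D\cap\bigcap_{w\in I_x}F_w$. If $|A_x|\le a_{\mathrm{md}}$, put $Q_x=A_x$. If $|A_x|>a_{\mathrm{md}}$, the set $Q_x$ is undefined, and for $u\in U_x$:
\begin{enumerate}
\item[(a)] if $|F_u\cap A_x|\le|A_x|^{0.9}$, pay $x$ for $u$;
\item[(b)] if not (a) and $u\in S_{A_x}$, pay $x$ for $u$;
\item[(c)] otherwise, when $u$ takes the place of $v$, put $S_{A_x}$ into $S$ and $B_{A_x}(u)$ into $B$.
\end{enumerate}
\end{enumerate}
Case (M0) keeps the number of block vertices seen by $x$ small enough for the lists below. In case (M3) with $A_x$ large, either $v$ covers much of $A_x$, and Lemma~\ref{lem:greedy} is cheap relative to $|F_v\cap A_x|$, or $v$ causes a drop, which is unlikely.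

For a point $x$ of a small class with $U_x\ne\emptyset$ put $Q_x=D(x)$. Whenever $Q_x$ is defined and $x\in X_\sigma$, we have $x\in Q_x\subseteq D(x)$ and $|Q_x|\le a_\sigma$. A point $x\in F_v$ is \emph{pending} (for $v$) if $Q_x$ is defined and $x$ is not paid for $v$ by (M0)--(M3). All points of $F_v\cap X_{\mathrm{sm}}$ are pending.

\begin{lemma}\label{lem:med-correct}
Every $x\in F_v$ is paid, resolved or pending, and the $S$-class of a pending point $x$ lies in $Q_x$.
\end{lemma}

\begin{proof}
For $x\in X_{\mathrm{sm}}$ the $S$-class of $x$ lies in $D(x)=Q_x$. Let $x$ lie in a medium class $D$ and be unpaid. By Lemma~\ref{lem:member} it suffices to show that the vertices $z$ whose sets $F_z$ define $Q_x$ or $A_x$ lie in $S$; all these sets contain $x$. In (M1) and (M2) the vertices $p,p'$ differ from $v$ because $x$ is unpaid, so they lie in $\hat T\subseteq S$. The block vertices $w$ used in (M2) and (M3) have $v\in U_x\setminus\mathrm{Non}(w)$, so $w\sim_Dv$ and $w\in\mathrm{Inc}^0(v)\subseteq S$. Thus the $S$-class of $x$ lies in $Q_x$ if $Q_x$ is defined. Otherwise we are in (M3)(c), the $S$-class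 of $x$ lies in $A_x$, and $x$ is resolved by the property stated after~\eqref{eq:greedy}.
\end{proof}

Case (M2) exists for the sake of the next lemma, which removes $v$ from the description of $A_x$. For $x$ in a medium class $D$ let
\[
\mathcal N_x=\{z\notin S_0:\ x\in F_z,\ z\sim_Du\text{ for all }u\in\hat U_x\},\qquad\hat A_x=D\cap\bigcap\{F_w:w\in W^0[t_x]\cap\mathcal N_x\}.
\]
The set $\mathcal N_x$ is determined by $S_0,\hat T$, and $\hat A_x$ by $S_0,\hat T,W^0$.

\begin{lemma}\label{lem:hatA}
If $x\in F_v$ and case \textup{(M3)} holds at $x$, then $v\in\mathcal N_x$ and $A_x=\hat A_x$.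
\end{lemma}

\begin{proof}
Since (M1) fails, $v\sim_Du$ for all $u\in\hat U_x$, so $v\in\mathcal N_x$. As $t_x=|U_x|$, the set $W^0[t_x]\cap\mathcal N_x$ consists of the $w\in W^0_x$ with $\mathrm{Non}(w)\subseteq\{v\}$. Since (M2) fails, $\mathrm{Non}(w)=\{v\}$ is impossible, so this set equals $I_x$.
\end{proof}

\begin{lemma}\label{lem:med-cost}
The expected cost of $\mathrm{Inc}^0(v)$ and \textup{(M0)--(M3)} is at most $2\sqrt n+o(\sqrt n)$.
\end{lemma}

\begin{proof}
Recall that $\mathbb E|F_v|\le L\sqrt n$ by Lemma~\ref{lem:pot}(d).

\emph{The set $\mathrm{Inc}^0(v)$.} Each of its members belongs to $W^0(y)$ for more than $a_{\mathrm{md}}$ points $y\in F_v$. On $\mathcal G$ this gives $|\mathrm{Inc}^0(v)|\le a_{\mathrm{md}}^{-1}\sum_{y\in F_v}|W^0(y)|\le L^22^{-g}|F_v|$, with expectation at most $L^32^{-g}\sqrt n=o(\sqrt n)$.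

\emph{Case} (M0). By~\eqref{eq:avg} and~\eqref{eq:block} with $\kappa=\lambda^3$, the expected cost is at most
\[
\frac1h\,\mathbb E\sum_{x\in X_{\mathrm{md}}}|U_x|\,\frac{|W^0_x|}{\lambda^5}\le\frac{4\lambda^3\cdot7\lambda}{\lambda^5}\sqrt n=o(\sqrt n).
\]

\emph{Cases} (M1), (M2). Each point is paid for at most two vertices, so the expected cost is at most $2\sqrt n$.

\emph{Case} (M3)(a). Fix $x$ and condition on $S_0,\hat T$ with $x\in X_{\mathrm{md}}$. Apply Lemma~\ref{lem:exch} with $W=W^0$, $A^{(0)}=D(x)$, $\mathcal P=\mathcal N_x$, so that $A^{(R)}=\hat A_x$, and call $(A,A')$ a drop if $|A|>a_{\mathrm{md}}$ and $|A'|\le|A|^{0.9}$. Along a chain $\log|A_i|$ starts at most at $L$, is multiplied by at most $0.9$ at each drop, and exceeds $g\ge1$ before each drop. So $k$ drops force $1<0.9^{k-1}L$, and $k\le1+\lambda/\log(1/0.9)\le8\lambda$. If $x$ is paid for $v$ by (M3)(a), then by Lemma~\ref{lem:hatA} $v\in\mathcal P$ and $(A^{(R)},A^{(R)}\cap F_v)$ is a drop. This has conditional probability at most $8\lambda t_x/(\lambda^3h)$, and~\eqref{eq:use} bounds the expected cost by $2\cdot8\lambda^{-2}\cdot7\lambda\sqrt n=o(\sqrt n)$.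

\emph{Case} (M3)(b). If $x$ is paid for $v$ here, then $|\hat A_x|>a_{\mathrm{md}}$ and $v\in S_{\hat A_x}$ by Lemma~\ref{lem:hatA}. The set $S_{\hat A_x}$ has size at most $(n^{1/16})^{0.4}=n^{1/40}$ and is determined by $S_0,\hat T,W^0$, given which $v$ is uniform on at least $n/2$ vertices. The expected cost is at most $n\cdot2n^{1/40}/n=o(\sqrt n)$.

\emph{Case} (M3)(c). Let $\mathcal A$ be the family of distinct sets $A=A_x$ used for $v$. Each has $|A|>a_{\mathrm{md}}$ and $|F_v\cap A|>|A|^{0.9}$, so by~\eqref{eq:greedy} it costs at most $2L|A|^{0.6}\le2L2^{-0.3g}|F_v\cap A|$. The sets in $\mathcal A$ may overlap, so we bound how many contain a given point $y$. If $y\in A_x$, then $D(x)=D(y)$ and $I_x\subseteq W^0(y)$, and $|I_x|\le\lambda^5$ because (M0) fails. The set $A_x$ is determined by $D(y)$ and $I_x$, so on $\mathcal G$ the point $y$ lies in at most $(L^2+1)^{\lambda^5}\le2^{3\lambda^6}$ members of $\mathcal A$. The total cost is at most $2L\,2^{3\lambda^6-0.3g}|F_v|$, with expectation at most $2L^2\,2^{3\lambda^6-0.3g}\sqrt n=o(\sqrt n)$.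
\end{proof}

The set $Q_x$ depends on the whole window, hence on $v$. For later applications of Lemma~\ref{lem:exch}, and for the counting of twins, we need a short list of \emph{candidates} that contains $Q_x$ and does not depend on $v$. For $x\in X_{\mathrm{sm}}$ let $\mathcal C_x=\{D(x)\}$. For $x$ in a medium class $D$ let $\mathcal C_x=\emptyset$ if $|\hat W^0_x|>\lambda^5$; otherwise let $\mathcal C_x$ consist of those of the following sets that are defined and have size at most $a_{\mathrm{md}}$:
\begin{itemize}
\item $F_p\cap F_{p'}\cap D$ for the least pair of distinct $p,p'\in\hat U_x$ with $p\not\sim_Dp'$;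
\item for each $w\in\hat W^0_x$, the set $F_w\cap F_p\cap D$ for the least $p\in\hat U_x$ with $p\not\sim_Dw$;
\item the set $\hat A_x$.
\end{itemize}

\begin{lemma}\label{lem:cand}
Let $x\in X_\sigma$. The family $\mathcal C_x$ is determined by $S_0,\hat T,W^0$ and has at most $c_\sigma$ members, each of which contains $x$, lies in $D(x)$ and has size at most $a_\sigma$. If $x$ is pending for $v$, then $Q_x\in\mathcal C_x$.
\end{lemma}

\begin{proof}
The first sentence can be read off the definition. Let $x\in X_{\mathrm{md}}$ be pending. Then $\hat W^0_x=W^0_x$ has size at most $\lambda^5$. In (M1) the least pair in $U_x$ avoids $v$, so it is also the least pair in $\hat U_x$. In (M2) we have $p\ne v$, so $p$ is the only, hence the least, element of $\hat U_x$ with $p\not\sim_Dw$. In (M3), $Q_x=A_x=\hat A_x$ by Lemma~\ref{lem:hatA}.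
\end{proof}

\section{From small sets to nearly constant traces}\label{sec:second}

We now shrink $Q_x$ to a set $Q'_x$ on which $\chi_v$ is within $j_\sigma$ points of a constant. The scheme is that of Section~\ref{sec:medium}, with two new difficulties.

First, the overlap threshold is now $j_\sigma$, which is smaller than $L^2$, so the crude count of $\mathrm{Inc}^0(v)$ no longer suffices and we must use~\eqref{eq:block}. This requires that a block vertex seen by $x$ be seen by the points $y$ of the overlap as well, which holds if $|U_y|\le|U_x|$. We therefore restrict attention to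
\[
Q^*_x=\{y\in Q_x:U_y\subseteq U_x\}\ni x .
\]

Second, a block of rate $\kappa_\sigma$ tolerates only $o(\kappa_\sigma/\mu_\sigma)$ drops, enough for drops by a constant factor but not for drops by $j_\sigma$ points in a set of size up to $a_\sigma$. So we use $W^\sigma$ to reach a set $A$ of which $F_v$ covers more than three quarters. Then we pass to the block $W^{\sigma,s}$ with $s\approx|A|$, whose rate is proportional to $s$; it is affordable because the relevant block vertices also cover three quarters of $A$ and hence overlap $F_v$ in more than $s/2$ points.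

Put into $S$, for both $\sigma$ and all $s$, the sets
\begin{align*}
\mathrm{Inc}^\sigma(v)&=\{w:\ \exists\,x\in F_v\cap X_\sigma\text{ with $Q_x$ defined, }w\in W^\sigma_x,\ |F_v\cap F_w\cap Q^*_x|>j_\sigma\},\\
\mathrm{Inc}^{\sigma,s}(v)&=\{w:\ \exists\,x\in F_v\cap X_\sigma\text{ with $Q_x$ defined, }w\in W^{\sigma,s}_x,\ |F_v\cap F_w\cap Q^*_x|>s/2\}.
\end{align*}
Let $x\in X_\sigma$ be pending for $v$; abbreviate $a=a_\sigma$, $\kappa=\kappa_\sigma$, $j=j_\sigma$. For $p,q\notin S_0$ write $p\approx_xq$ if $|F_p\cap F_q\cap Q^*_x|>j$; this relation depends on $T$ only as a set. Put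
\[
I_v=\{w\in W^\sigma_x:w\approx_xv\},\qquad J_v=\{w\in W^\sigma_x:w\approx_xu\text{ for all }u\in\hat U_x\}.
\]
The members of $I_v$ are in $S$; the set $J_v$ is the one to which Lemma~\ref{lem:exch} applies. The first of the following cases that applies is used.

\begin{enumerate}
\item[(N1)] Some $u\in\hat U_x$ has $u\not\approx_xv$. Take the least such $u$ and put $Q'_x=Q^*_x\cap F_u$.
\item[(N2)] Some $w\in I_v$ and $u\in\hat U_x$ have $w\not\approx_xu$. Take the least such pair and put $Q'_x=Q^*_x\cap F_w\cap F_u$.
\item[(N3)] $I_v\ne J_v$. Pay $x$.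
\end{enumerate}
In the remaining cases $I_v=J_v$; let $A=Q^*_x\cap\bigcap_{w\in J_v}F_w$.
\begin{enumerate}
\item[(N4)] $|A|\le2j$. Put $Q'_x=A$.
\item[(N5)] $|F_v\cap A|\le\frac34|A|$. Pay $x$.
\end{enumerate}
In the remaining cases let $s$ be the power of two with $s\le|A|<2s$; then $j<|A|/2<s\le a$, so the block $W^{\sigma,s}$ exists. Let $\mathcal J=\{w\in W^{\sigma,s}_x:|F_w\cap A|>\frac34|A|\}$ and $A'=A\cap\bigcap_{w\in\mathcal J}F_w$.
\begin{enumerate}
\item[(N6)] $|A'\setminus F_v|\le j$. Put $Q'_x=A'$.
\item[(N7)] $|A'\setminus F_v|>j$. Pay $x$.
\end{enumerate}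

\begin{lemma}\label{lem:sec-correct}
Let $x\in X_\sigma$ be pending for $v$ and not paid by \textup{(N3)}, \textup{(N5)}, \textup{(N7)}. Then the $S$-class of $x$ lies in $Q'_x$, and $\chi_v|_{Q'_x}$ differs from a constant function in at most $j_\sigma$ points.
\end{lemma}

\begin{proof}
Let $y$ be in the $S$-class of $x$. Then $y\in Q_x$ by Lemma~\ref{lem:med-correct}. Since $\hat T\subseteq S$, Lemma~\ref{lem:member} gives $\hat U_y=\hat U_x$, and $v\in U_x$, so $U_y\subseteq U_x$ and $y\in Q^*_x$. By Lemma~\ref{lem:member} it remains to see that every $z$ whose set $F_z$ enters the definition of $Q'_x$ lies in $S$; all these sets contain $x$. The vertices $u\in\hat U_x$ lie in $\hat T$. Every $w\in I_v$ lies in $\mathrm{Inc}^\sigma(v)$, and $J_v=I_v$ where $J_v$ is used. For $w\in\mathcal J$, both $F_w$ and $F_v$ cover more than three quarters of $A$, so $|F_v\cap F_w\cap Q^*_x|\ge|F_v\cap F_w\cap A|>|A|/2\ge s/2$ and $w\in\mathrm{Inc}^{\sigma,s}(v)$.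

Let $D=D(x)\supseteq Q'_x$. Since $x\in F_v$, we have $F_v\cap D=M_D(v)$, so $\chi_v$ is constant on $Q'_x\cap F_v$ and on $Q'_x\setminus F_v$. One of these two sets has at most $j$ points: the first in (N1); both in (N2), where $|Q'_x|\le j$; the smaller one in (N4), where $|Q'_x|\le2j$; the second in (N6).
\end{proof}

Next we write the sets $A$ and $A'$ without $v$. For $x\in X_\sigma$ and $Q\in\mathcal C_x$ let
\begin{align*}
Q^*&=\{y\in Q:\hat U_y\subseteq\hat U_x\},\\
\mathcal N_Q&=\{z\notin S_0:\ x\in F_z,\ |F_z\cap F_u\cap Q^*|>j\text{ for all }u\in\hat U_x\},\\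
A_Q&=Q^*\cap\bigcap\{F_w:w\in W^\sigma[t_x]\cap\mathcal N_Q\},
\end{align*}
and, if $|A_Q|>2j$, let $s_Q$ be the power of two with $s_Q\le|A_Q|<2s_Q$ and
\begin{align*}
\mathcal P_Q&=\{z\notin S_0:\ x\in F_z,\ |F_z\cap A_Q|>\tfrac34|A_Q|\},\\
A'_Q&=A_Q\cap\bigcap\{F_w:w\in W^{\sigma,s_Q}[t_x]\cap\mathcal P_Q\}.
\end{align*}
(The dependence on $x$ is suppressed.) The sets $Q^*,A_Q,A'_Q$ contain $x$. The sets $Q^*,\mathcal N_Q$ are determined by $S_0,\hat T,W^0$; the objects $A_Q,s_Q,\mathcal P_Q$ by these data and $W^\sigma$; and $A'_Q$ by these data and $W^{\sigma,s_Q}$.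

\begin{lemma}\label{lem:hat2}
Let $x\in X_\sigma$ be pending for $v$ and $Q=Q_x$. Then $Q^*_x=Q^*$. In cases \textup{(N4)--(N7)} we have $v\in\mathcal N_Q$ and $A=A_Q$; in cases \textup{(N6)} and \textup{(N7)} we have $v\in\mathcal P_Q$, $s=s_Q$ and $A'=A'_Q$.
\end{lemma}

\begin{proof}
Since $v\in U_x$, the conditions $U_y\subseteq U_x$ and $\hat U_y\subseteq\hat U_x$ are equivalent, so $Q^*_x=Q^*$. Hence $\mathcal N_Q$ consists of the $z$ with $x\in F_z$ and $z\approx_xu$ for all $u\in\hat U_x$. It contains $v$ when (N1) fails, and $J_v=W^\sigma[t_x]\cap\mathcal N_Q$ because $t_x=|U_x|$; so $A=A_Q$. When (N4) and (N5) fail too, $s=s_Q$, $v\in\mathcal P_Q$ and $\mathcal J=W^{\sigma,s}[t_x]\cap\mathcal P_Q$.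
\end{proof}

\begin{lemma}\label{lem:sec-cost}
The expected cost of the sets $\mathrm{Inc}^\sigma(v)$, $\mathrm{Inc}^{\sigma,s}(v)$ and of \textup{(N1)--(N7)} is at most $\sqrt n+o(\sqrt n)$.
\end{lemma}

\begin{proof}
\emph{The inclusions.} Let $W$ be $W^\sigma$ or $W^{\sigma,s}$, let $w\in W_x$ and $y\in F_v\cap F_w\cap Q^*_x$ with $x\in X_\sigma$. Then $y\in X_\sigma$ and $v\in U_y\subseteq U_x$, so $R_W(|U_y|)\ge R_W(|U_x|)$ and $w\in W_y$. Thus each member of $\mathrm{Inc}^\sigma(v)$ lies in $W^\sigma_y$ for more than $j$ points $y\in F_v\cap X_\sigma$, and $|\mathrm{Inc}^\sigma(v)|\le\frac1j\sum_{y\in F_v\cap X_\sigma}|W^\sigma_y|$. A point $y$ lies in $F_u$ for exactly $|U_y|$ vertices $u\in T$, so~\eqref{eq:avg} and~\eqref{eq:block} give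
\[
\mathbb E|\mathrm{Inc}^\sigma(v)|\le\frac1{jh}\,\mathbb E\sum_{y\in X_\sigma}|U_y|\,|W^\sigma_y|\le\frac{4\kappa\mu_\sigma}j\sqrt n .
\]
The same computation with threshold $s/2$ and rate $s/\sqrt j$ gives $\mathbb E|\mathrm{Inc}^{\sigma,s}(v)|\le\frac2s\cdot\frac{4s}{\sqrt j}\mu_\sigma\sqrt n=8\mu_\sigma\sqrt n/\sqrt j$, and there are at most $\log a$ values of $s$. Both totals are $o(\sqrt n)$ by the first two items of~\eqref{eq:par}.

\emph{Case} (N3). We show that a point $x$ is paid by (N3) for at most one vertex of $U_x$. Suppose that (N1) and (N2) fail both for $v$ and for another vertex $v'\in U_x$ in the place of $v$. If $w\in I_v$, then $w\approx_xv'$, since otherwise (N2) would hold for $v$ with $u=v'$; so $I_v\subseteq I_{v'}$, and by symmetry $I_v=I_{v'}$. The failure of (N2) for $v$ says that $I_v\subseteq J_v$. Conversely, $w\in J_v$ gives $w\approx_xv'$, that is, $w\in I_{v'}=I_v$. So $I_v=J_v$, and (N3) does not apply to $v$. The expected cost of (N3) is therefore at most $\sqrt n$.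

\emph{Case} (N5). Fix $x$ and condition on $S_0,\hat T$ with $x\in X_\sigma$, and on the blocks preceding $W^\sigma$, among which is $W^0$. For $Q\in\mathcal C_x$ apply Lemma~\ref{lem:exch} with $W=W^\sigma$, $A^{(0)}=Q^*$, $\mathcal P=\mathcal N_Q$, so that $A^{(R)}=A_Q$, and call a pair $(Y,Y')$ a drop if $|Y'|\le\frac34|Y|$. The sets of a chain are nonempty and have size at most $a$, so $k\le\log a/\log(4/3)\le2.5\log a$. If $x$ is paid for $v$ by (N5), then by Lemmas~\ref{lem:cand} and~\ref{lem:hat2} the event of Lemma~\ref{lem:exch} occurs for $Q=Q_x\in\mathcal C_x$. A union bound over $\mathcal C_x$ gives conditional probability at most $c_\sigma\cdot2.5\log a\cdot t_x/(\kappa h)$. By~\eqref{eq:use} the expected cost is at most $5c_\sigma\mu_\sigma\log a\cdot\sqrt n/\kappa$, which is $o(\sqrt n)$ by the third item of~\eqref{eq:par}.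

\emph{Case} (N7). Fix $x$, condition on $S_0,\hat T$ with $x\in X_\sigma$, and list the members of $\mathcal C_x$ as $Q^1,Q^2,\dots$ by a fixed rule. Fix an index $m\le c_\sigma$ and a power of two $s$ with $j<s\le a$. Let $E_{m,s}$ be the event that $Q=Q^m$ exists, $|A_Q|>2j$ and $s_Q=s$. Condition on the blocks preceding $W^{\sigma,s}$; these include $W^0$ and $W^\sigma$, so they decide $E_{m,s}$. On $E_{m,s}$ apply Lemma~\ref{lem:exch} with $W=W^{\sigma,s}$, $A^{(0)}=A_Q$, $\mathcal P=\mathcal P_Q$, so that $A^{(R)}=A'_Q$, and call $(Y,Y')$ a drop if $|Y\setminus Y'|>j$. Then $k\le|A_Q|/j\le2s/j$, and the bound of the lemma is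
\[
\frac{2s}j\cdot\frac{t_x\sqrt j}{sh}=\frac{2t_x}{\sqrt j\,h}.
\]
If $x$ is paid for $v$ by (N7), then by Lemmas~\ref{lem:cand} and~\ref{lem:hat2} the event $E_{m,s}$ and the event of Lemma~\ref{lem:exch} occur for some $m$ and $s$. For fixed $m$ the events $E_{m,s}$ are disjoint, so given $S_0,\hat T$ the probability is at most $\sum_{m,s}\mathbb P(E_{m,s}\mid S_0,\hat T)\cdot2t_x/(\sqrt j\,h)\le2c_\sigma t_x/(\sqrt j\,h)$. By~\eqref{eq:use} the expected cost is at most $4c_\sigma\mu_\sigma\sqrt n/\sqrt j$, which is $o(\sqrt n)$ by the last item of~\eqref{eq:par}.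
\end{proof}

\section{One twin for many points}\label{sec:twins}

We now repeat the argument of Example~\ref{ex:twin} with short descriptions. Let $\Delta$ denote the data $S_0$, $\hat T$ and all blocks; given $\Delta$, the vertex $v$ is uniform on at least $n/2$ vertices.

For $x\in X_\sigma$ let $\mathcal Q_x=\emptyset$ if $|\hat U_x|>L^2$ or $|\hat W^\sigma_x|>L^2$. Otherwise let $\mathcal Q_x$ be the family of all sets
\[
Q^*\cap F_u,\qquad Q^*\cap F_w\cap F_u,\qquad A_Q,\qquad A'_Q\ \text{ (if defined)},
\]
where $Q\in\mathcal C_x$, $u\in\hat U_x$ and $w\in\hat W^\sigma_x$. The family $\mathcal Q_x$ is determined by $\Delta$, its members have size at most $a_\sigma$, and $|\mathcal Q_x|\le(\lambda^5+2)(L^2+L^4+2)\le L^5$.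

For a small or medium class $D\subseteq X_\sigma$ put
\[
k_D=\lceil g^8\rceil\ \ (D\text{ small}),\qquad k_D=\Bigl\lfloor\frac L{16\log|D|}\Bigr\rfloor\ \ (D\text{ medium}),
\]
where $k_D\ge1$ since a medium class has $\log|D|\le L/16$. A \emph{key} for $D$ is a sequence of $k_D$ \emph{entries} $(x_i,Q'_i,f_i)$, where $x_i\in D$, $Q'_i\in\mathcal Q_{x_i}$, and $f_i:Q'_i\to\{0,1\}$ differs from a constant function in at most $j_\sigma$ points. A vertex $z$ \emph{fits} the key if $\chi_z|_{Q'_i}=f_i$ for all $i$. Let $\mathrm{Exc}_D$ be the set of vertices $z$ such that, for some key for $D$, the vertex $z$ is the only vertex of $G$ that fits it.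

\begin{lemma}\label{lem:keys}
The set $\mathrm{Exc}_D$ is determined by $\Delta$, and $|\mathrm{Exc}_D|\le n^{1/8}$.
\end{lemma}

\begin{proof}
The keys are determined by $\Delta$, and each key contributes at most one vertex to $\mathrm{Exc}_D$; so we count keys. A set of size at most $a_\sigma$ has at most $(a_\sigma+1)^{j_\sigma}$ subsets of size at most $j_\sigma$, so an entry can be chosen in at most $|D|\cdot L^5\cdot2(a_\sigma+1)^{j_\sigma}$ ways. If $D$ is small, the logarithm of this number is at most
\[
g^4+5\lambda+1+(g^{20}+1)(g^4+1)\le2g^{24},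
\]
and $2g^{24}k_D\le4g^{32}\le L/8$. If $D$ is medium, it is at most
\[
\log|D|+5\lambda+1+(g^{2.5}+1)(g+1)\le2\log|D|,
\]
because $\log|D|>g^4$, and $2k_D\log|D|\le L/8$. In both cases there are at most $2^{L/8}=n^{1/8}$ keys.
\end{proof}

Assume $\mathcal G$, and let $(D,v)$ be active. Let $P_D$ be the set of points of $F_v\cap D$ that are pending for $v$ and not paid in Section~\ref{sec:second}. For $x\in P_D$ the set $Q'_x$ belongs to $\mathcal Q_x$. Indeed, $|\hat U_x|\le L^2$ and $|\hat W^\sigma_x|\le L^2$ on $\mathcal G$; $Q=Q_x$ lies in $\mathcal C_x$ by Lemma~\ref{lem:cand}; and by Lemma~\ref{lem:hat2} the four cases (N1), (N2), (N4), (N6) produce sets of the four listed forms, where in (N2) $w\in W^\sigma_x=\hat W^\sigma_x$. By Lemma~\ref{lem:sec-correct}, $(x,Q'_x,\chi_v|_{Q'_x})$ is an entry. The last rules are these.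

\begin{enumerate}
\item[(T1)] If $v\in\mathrm{Exc}_D$, pay all points of $F_v\cap D$.
\item[(T2)] If $v\notin\mathrm{Exc}_D$, split $P_D$ into $\lceil|P_D|/k_D\rceil$ nonempty groups $Y$ of size at most $k_D$. The entries $(x,Q'_x,\chi_v|_{Q'_x})$ with $x\in Y$, repeated if necessary to reach length $k_D$, form a key that $v$ fits. As $v\notin\mathrm{Exc}_D$, a vertex $w_Y\ne v$ fits it as well. Put $w_Y$ into $S$.
\end{enumerate}

\begin{lemma}\label{lem:twin}
On $\mathcal G$, rules \textup{(T1)} and \textup{(T2)} pay or resolve all points of all sets $P_D$. Their expected cost is at most $321\sqrt n+o(\sqrt n)$.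
\end{lemma}

\begin{proof}
Let $x$ lie in a group $Y$ and let $Z$ be its $S$-class. Then $Z\subseteq Q'_x$ by Lemma~\ref{lem:sec-correct}, so $\chi_v=\chi_{w_Y}$ on $Z$, and $\chi_{w_Y}$ is constant on $Z$ because $w_Y\in S$. So $x$ is resolved.

By Lemma~\ref{lem:keys}, $\mathbb P(v\in\mathrm{Exc}_D\mid\Delta)\le2n^{1/8}/n$, so (T1) has expected cost at most $\sum_D|D|\cdot2n^{1/8}/n\le2n^{1/8}$. The number of twins is at most the number of classes cut by $v$ plus $\sum_D|F_v\cap D|/k_D$. The first term has expectation at most $\sqrt n$ by Lemma~\ref{lem:pot}(a). In the second, small classes contribute at most $g^{-8}\cdot g^4\sqrt n=o(\sqrt n)$ by~\eqref{eq:mass}. For a medium class of scale $i$ we use $\lfloor y\rfloor\ge y/2$ for $y\ge1$ to get $1/k_D\le32\log|D|/L\le32\gamma^i$. Active pairs with a medium class are unbalanced, so by Lemma~\ref{lem:pot}(b) the medium classes contribute at most $\sum_{i\ge0}32\gamma^i\sqrt n=320\sqrt n$.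
\end{proof}

\section{The total cost}\label{sec:total}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The vertex $v$ is uniform in $V$. If $\mathcal G$ fails, the certificate is $(\emptyset,V)$. Assume $\mathcal G$ and let $(S,B)$ be the result of all rules. Then $S_0\subseteq S\subseteq V\setminus\{v\}$: the vertex $v$ lies in none of $S_0$, $\hat T$ and the blocks; the sets $S_D$ and $S_{A_x}$ are put into $S$ only when they do not contain $v$; and $w_Y\ne v$. Let $x\in M_D(v)$. If $(D,v)$ is inactive, $x$ is paid or resolved by Lemma~\ref{lem:inactive}. If $(D,v)$ is active, then $x\in F_v$, and $x$ is paid, resolved or pending by Lemma~\ref{lem:med-correct}; a pending point is paid in Section~\ref{sec:second} or belongs to $P_D$, and then it is paid or resolved by Lemma~\ref{lem:twin}. By Lemma~\ref{lem:resolve}, $(S,B)$ is a certificate for $v$. The contributions to the expected cost are bounded as follows.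
\[
\begin{array}{l|l|l}
\text{contribution}&\text{bound}&\text{proved in}\\\hline
S_0\cup\hat T&3h\le4\sqrt n&\text{Section~\ref{sec:classes}}\\
\mathcal G\text{ fails}&1&\text{Lemma~\ref{lem:good}}\\
\text{inactive pairs}&27\sqrt n+o(\sqrt n)&\text{Lemma~\ref{lem:inactive}}\\
\text{reduction to }Q_x&2\sqrt n+o(\sqrt n)&\text{Lemma~\ref{lem:med-cost}}\\
\text{reduction to }Q'_x&\sqrt n+o(\sqrt n)&\text{Lemma~\ref{lem:sec-cost}}\\
\text{twins}&321\sqrt n+o(\sqrt n)&\text{Lemma~\ref{lem:twin}}
\end{array}
\]
The sum is $355\sqrt n+o(\sqrt n)$ with an error term uniform in $G$, so the proposition holds with $K=356$ and a suitable absolute constant $n_0$.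
\end{proof}

With the deductions in Section~\ref{sec:cert} this proves Theorems~\ref{thm:count} and~\ref{thm:fun}, and it completes the proof of Theorem~\ref{thm:sharp} given in Section~\ref{sec:planes}.

\begin{thebibliography}{1}

\bibitem{SZZ}
John Sylvester, Viktor Zamaraev, Maksim Zhukovskii,
\emph{Functionality of Random Graphs},
arXiv:2412.19771 (2024).

\end{thebibliography}
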